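# A proper affine isometric action of Röver's group

Words are finite words in the letters $0,1$ (from Section 10 on, in a larger alphabet). The empty word is $\emptyset$, the length of $u$ is $|u|$, and $|u|_0$ is the number of $0$'s in $u$. Groups act on the left. If a group acts on a set and $F$ is a function on that set, the translate is $(fF)(x)=F(f^{-1}x)$. All groups are discrete.

## 1. Cones and sections

Let $\mathcal C=\{0,1\}^{\mathbb N}$ be the Cantor set of infinite binary sequences, and let $\mathcal T_2$ be the rooted binary tree whose vertices are the words.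

**Definition (cones).** For a word $u$, the cone $C_u\subset\mathcal C$ is the set of sequences that begin with $u$. The map $\lambda_u:\mathcal C\to\mathcal C$, $\lambda_u(w)=uw$, is a bijection onto $C_u$.

For example, $\mathcal C=C_0\sqcup C_{10}\sqcup C_{11}$ is a partition into three cones. The proper prefixes of the words $0,10,11$ are $\emptyset$ and $1$: two of them. This count is general.

**Lemma 1.** Let $\mathcal C=C_{u_1}\sqcup\dots\sqcup C_{u_n}$, and let $P$ be the set of proper prefixes of the words $u_i$. Then $|P|=n-1$. Conversely, if $P$ is a finite set of words closed under prefixes, and $L$ is the set of words outside $P$ all of whose proper prefixes lie in $P$, then the cones $C_u$ $(u\in L)$ partition $\mathcal C$ and $|L|=|P|+1$. For each $n$ there are only finitely many partitions of $\mathcal C$ into $n$ cones.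

*Proof.* For the converse, every infinite sequence has a shortest prefix outside the finite set $P$. That prefix lies in $L$, and it is the only prefix of the sequence in $L$. So the cones over $L$ partition $\mathcal C$. If $P=\emptyset$ then $L=\{\emptyset\}$. If $P\neq\emptyset$, the elements of $P$ have $2|P|$ children in total, every child lies in $P$ or in $L$, all of $L$ arises in this way, and all of $P$ except the root arises in this way. Hence $2|P|=(|P|-1)+|L|$, so $|L|=|P|+1$.

Now start from a partition with prefix set $P$, which is finite and closed under prefixes. No $u_i$ lies in $P$, because the cones are disjoint and nonempty, and all proper prefixes of $u_i$ lie in $P$. So each $u_i$ belongs to the set $L$ attached to $P$. Since the cones $C_{u_i}$ already cover $\mathcal C$ and the cones over $L$ are disjoint, $L=\{u_1,\dots,u_n\}$ and $n=|P|+1$. The partition is determined by $P$, a prefix-closed set with $n-1$ elements, whose words have length at most $n-2$. There are finitely many such sets. $\square$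

**Definition (sections).** For $g\in\mathrm{Aut}(\mathcal T_2)$ and a word $u$, the section $g|_u\in \mathrm{Aut}(\mathcal T_2)$ is defined by $g(uw)=g(u)\,g|_u(w)$. One has $g|_{uv}=(g|_u)|_v$ and $(gh)|_u=g|_{h(u)}\,h|_u$. If $g$ fixes the first letter we write $g=(g|_0,g|_1)$.

For example, let $a$ be the automorphism that switches the first letter and leaves the rest alone. Then $a|_0=a|_1=1$ and $a^2=1$.

## 2. Grigorchuk's group and an eight-element set closed under sections

**Definition (Grigorchuk's group).** $\mathcal G=\langle a,b,c,d\rangle\le\mathrm{Aut}(\mathcal T_2)$, where $a$ switches the first letter, $b,c,d$ fix the first letter, and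
$$b=(a,c),\qquad c=(a,d),\qquad d=(1,b).$$

For example, $b(10xw)=1\,c(0xw)=10\,a(xw)=10x'w$, where $x'$ is the letter different from $x$; and $d(0w)=0w$.

The three elements $b,c,d$ can be described without recursion. The sections of $b$ at $\emptyset,1,11,\dots$ are $b,c,d,b,c,d,\dots$. So the section of $b$ at $1^k0$ is $a$ if $k\equiv0,1$ and $1$ if $k\equiv2 \pmod 3$. Thus $b$ fixes the sequence $111\cdots$, and on $1^k0xw$ it switches the letter $x$ when $k\equiv 0,1$ and does nothing when $k\equiv2$. In the same way,

* $b$ switches the letter after the first $0$ exactly when $k\equiv0,1 \pmod 3$;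
* $c$ switches it exactly when $k\equiv0,2$;
* $d$ switches it exactly when $k\equiv1,2$.

None of the three changes $k$, so composing them means counting switches modulo $2$. Hence $b^2=c^2=d^2=1$, they commute, and $bc=d$, $cd=b$, $db=c$. Therefore
$$K=\{1,b,c,d\}$$
is a group with four distinct elements (the sets of $k$ with a switch are distinct).

**Lemma 2.** Put $E=K\cup aK$. Then $K\cap aK=\emptyset$, $|E|=8$, and $E$ is closed under taking sections. Moreover, for $k\in K$, $k|_0\in\{1,a\}$ and $k|_1\in K$.

*Proof.* Elements of $K$ fix the first letter and elements of $aK$ do not. So the two sets are disjoint. The statements about $k|_0$ and $k|_1$ can be read off the recursion. Finally $(ak)|_x=a|_{k(x)}\,k|_x=k|_x$, which lies in $\{1,a\}\cup K\subset E$. Iterating over letters gives all words. $\square$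

Two facts will be needed to see why a simple attempt fails.

*$\mathcal G$ is infinite.* The elements of $\mathcal G$ that fix the first letter form a proper subgroup $S$ (it does not contain $a$), and $g\mapsto g|_1$ is a homomorphism $S\to\mathcal G$. It sends $b,c,d$ to $c,d,b$, and it sends $aba$ to $b|_0=a$. So a proper subgroup of $\mathcal G$ maps onto $\mathcal G$, which is impossible if $\mathcal G$ is finite.

*$ba\notin E$.* Since $ba$ moves the first letter, $ba\in E$ would mean $ba=ak$ with $k\in K$, so $aba=k\in K$. But $(aba)|_0=b|_1=c\notin\{1,a\}$.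

## 3. Tables and Röver's group

**Definition (tables, Röver's group).** A table for a homeomorphism $f$ of $\mathcal C$ consists of two partitions $\mathcal C=C_{u_1}\sqcup\dots\sqcup C_{u_n}=C_{v_1}\sqcup\dots\sqcup C_{v_n}$ and elements $g_1,\dots,g_n\in\mathcal G$ with
$$f(u_iw)=v_i\,g_i(w)\qquad(1\le i\le n,\ w\in\mathcal C).$$
Röver's group $V\mathcal G$ is the group of all homeomorphisms of $\mathcal C$ that have a table. Thompson's group $V$ is the subgroup of those with a table in which all $g_i=1$.

In terms of the maps $\lambda_u$, a table says $f\lambda_{u_i}=\lambda_{v_i}g_i$. Here are three examples.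

* $f(0w)=00w$, $f(10w)=01w$, $f(11w)=1w$ defines an element of $V$.
* $f(0w)=1\,b(w)$, $f(1w)=0w$ defines an element of $V\mathcal G$.
* $ba$ has the one-piece table with entry $ba$, and also the table $ba(0w)=1\,c(w)$, $ba(1w)=0\,a(w)$, whose entries lie in $E$.

The last example shows that tables are not unique: a piece $(u,v,g)$ can be replaced by the two pieces $(ux,\,v\,g(x),\,g|_x)$, $x=0,1$. Equivalently, $V\mathcal G$ is the group of homeomorphisms generated by $V$ and $\mathcal G$; it is known that $V\mathcal G$ is a finitely presented simple group of type $\mathrm F_\infty$. It is countable, since there are countably many tables.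

**Definition ($N(f)$).** $N(f)$ is the least number of pieces in a table for $f$ with all $g_i\in E$.

That such a table exists for each $f$ is part of what will be proved. A one-piece table has $u_1=v_1=\emptyset$, so $N(f)=1$ exactly when $f\in E$. Hence $N(ba)=2$.

## 4. Affine actions from functions with square-summable differences

**Definition (Haagerup property).** A countable group $\Gamma$ has the Haagerup property (is a-T-menable) if it admits a proper action by affine isometries on a Hilbert space. Such an action has the form $f\cdot\xi=\pi(f)\xi+c(f)$ with $\pi$ an isometric linear representation and $c(fg)=\pi(f)c(g)+c(f)$. It is proper if $\{f:\|c(f)\|\le R\}$ is finite for each $R$.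

This is the same as asking that only finitely many $f$ fail to move a given ball off itself: if $\xi$ and $f\cdot\xi$ have norm at most $R$, then $\|c(f)\|\le2R$; and $f\cdot0=c(f)$.

For example, let $\mathbb Z$ act on $\mathbb Z$ by translation, and let $H$ be the indicator function of $\{m\ge0\}$. It is not in $\ell^2(\mathbb Z)$, but for $n>0$ the difference $nH-H$ is minus the indicator of $\{0,\dots,n-1\}$, and similarly for $n<0$. So $c(n)=nH-H$ satisfies $\|c(n)\|^2=|n|$, and $\mathbb Z$ has the Haagerup property. The pattern is general.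

**Lemma 3.** Let $\Gamma$ act on a set $X$, and let $H:X\to\mathbb R$ satisfy $c(f):=fH-H\in\ell^2(X)$ for all $f\in\Gamma$. Then $f\cdot\xi=f\xi+c(f)$ is an affine isometric action of $\Gamma$ on $\ell^2(X)$.

*Proof.* Translation by $f$ permutes coordinates, so it is a linear isometry. And $c(fg)=fgH-H=f(gH-H)+(fH-H)=f\,c(g)+c(f)$. $\square$

We can now pose the problem, which comes from James Belk, James Hyde, Francesco Matucci, "Finite Germ Extensions", arXiv:2407.03149 (2024): **does $V\mathcal G$ have the Haagerup property?** The answer is yes, with an explicit action.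

**Theorem 1.** There are a countable $V\mathcal G$-set $X$ and a function $H:X\to[0,1]$ such that $c(f)=fH-H\in\ell^2(X)$ for all $f\in V\mathcal G$, and $f\cdot\xi=f\xi+c(f)$ is a proper affine isometric action on $\ell^2(X)$. So $V\mathcal G$ has the Haagerup property. Moreover, every $f\in V\mathcal G$ has a table with entries in $E$, and
$$\tfrac14\,(N(f)-1)\ \le\ \|c(f)\|_2^2\ \le\ 160\,N(f)\qquad(f\in V\mathcal G).$$

## 5. Thompson's group $V$: an indicator function is enough

Let us do the case in which all table entries are trivial. Let $V$ act by left composition on $X_V=\{f\lambda_u: f\in V,\ u\text{ a word}\}$, let $Z=\{\lambda_u\}$, and let $H=1_Z$.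

*Differences.* Let $f\lambda_{u_i}=\lambda_{v_i}$ be a table with $n$ pieces. For $x=\lambda_{v_iw}$ we have $f^{-1}x=\lambda_{u_iw}$, so $c(f)(x)=1-1=0$. If $c(f)(x)\ne0$, then exactly one of $x,f^{-1}x$ is in $Z$. If $x=\lambda_v$, then $v$ does not begin with any $v_i$, so $v$ is a proper prefix of some $v_i$. If $f^{-1}x=\lambda_u$, then likewise $u$ is a proper prefix of some $u_i$. By Lemma 1, $c(f)$ is $\pm1$ at no more than $2(n-1)$ points and $0$ elsewhere.

*Properness.* Let $T_f=\{u:f\lambda_u\notin Z\}$. At the distinct points $f\lambda_u$ $(u\in T_f)$ we have $c(f)=H(\lambda_u)-H(f\lambda_u)=1$, so $|T_f|\le\|c(f)\|^2$. The set $T_f$ is closed under prefixes, because $f\lambda_u=\lambda_v$ implies $f\lambda_{ux}=\lambda_{vx}$. By Lemma 1, the minimal words outside $T_f$ give a table for $f$ with $|T_f|+1$ pieces, and there are finitely many tables of bounded size with trivial entries.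

So the scheme is: $c(f)$ counts the vertices where $f$ does not yet look standard. Two things made it work: the set of standard maps is closed under restriction to subcones, and there are finitely many standard entries.

## 6. Why the same finite set cannot be used at every vertex

For $V\mathcal G$ the natural attempt is to declare $\lambda_ug$ standard when $g$ lies in some fixed set $S\subset\mathcal G$, and to put $H=1$ on $\{\lambda_ug:g\in S\}$ and $H=0$ elsewhere. A finite $S$ is wanted, so that there are finitely many standard tables of bounded size. Let us see what the single element $b$ does. Since $b^{-1}=b$ fixes each $1^k$ and each $1^k0$,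
$$c(b)(\lambda_{1^k}g)=1_S(b|_{1^k}\,g)-1_S(g),\qquad c(b)(\lambda_{1^k0}g)=1_S(b|_{1^k0}\,g)-1_S(g).$$
These are integers, and there are infinitely many $k$. As $k$ varies, $b|_{1^k}$ takes each of the values $b,c,d$ infinitely often, and $b|_{1^k0}$ takes the value $a$ infinitely often. So $c(b)\in\ell^2$ forces $S$ to be invariant under left multiplication by $a,b,c,d$, hence by $\mathcal G$. Then $S=\emptyset$ or $S=\mathcal G$. The first gives $H=0$. The second gives $c(g)=0$ for all $g$ in the infinite group $\mathcal G$, so the action is not proper.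

Concretely: $S=K$ is fine at the vertices $1^k$ and fails at the vertices $1^k0$ whenever the section there is $a$; $S=E$ is fine at the vertices $1^k0$ and fails at the vertices $1^k$, as $b|_{1^k}a\notin E$ for infinitely many $k$ (those with $b|_{1^k}=b$, by Section 2).

So the function $h_u(g)=H(\lambda_ug)$ must depend on the vertex $u$: we need it $K$-invariant at $u=1^k$ and $a$-invariant at $u=1^k0$. It must also vary slowly, because $V$ moves the vertex $w$ to $uw$, and this will need $h_{uw}-h_w$ to be square-summable over $w$.

## 7. Square-summable weights on the binary tree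

We look for $h_u=(1-\tau_u)1_K+\tau_u1_{aK}$ with numbers $\tau_u\in[0,\frac12]$. For $\tau_u=0$ this is $1_K$, which is left $K$-invariant; for $\tau_u=\frac12$ it is $\frac12 1_E$, which is left $a$-invariant. An element of $K$ fixes $1^k$ and $1^k0$, and may exchange $1^k00v$ with $1^k01v$. So we want

* $\tau_{1^k}=0$ and $\tau_{1^k0}=\frac12$;
* $\tau_{1^k00v}=\tau_{1^k01v}$ for all $k$ and $v$;
* for each fixed $u$, the function $w\mapsto\tau_{uw}-\tau_w$ is in $\ell^2$.

Simplify by requiring $\tau_{1w}=\tau_w$, and put $\delta_w=\tau_{0w}-\tau_w$, so that $\delta_\emptyset=\frac12$. Then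
$$\tau_{00v}=\tau_{0v}+\delta_{0v}=\tau_v+\delta_v+\delta_{0v},\qquad \tau_{01v}=\tau_{1v}+\delta_{1v}=\tau_v+\delta_{1v},$$
so the second wish says exactly
$$\delta_{1v}-\delta_{0v}=\delta_v .$$
The jump $\delta_v$ has to be carried by the two children $0v$ and $1v$ together. The smallest sum of squares is obtained by sharing it equally: $\delta_{1v}=\frac12\delta_v$ and $\delta_{0v}=-\frac12\delta_v$. Then the sum of $\delta_w^2$ over a level is half of the sum over the previous level, and the total is finite. Solving, $\delta_w=(-1)^{|w|_0}2^{-|w|-1}$. This is the definition.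

**Definition (weights).**
$$\tau_\emptyset=0,\qquad \tau_{1w}=\tau_w,\qquad \tau_{0w}=\tau_w+(-1)^{|w|_0}\,2^{-|w|-1}.$$

The first values are $\tau_0=\frac12$, $\tau_1=0$; $\tau_{00}=\tau_{01}=\frac14$, $\tau_{10}=\frac12$, $\tau_{11}=0$; $\tau_{000}=\tau_{010}=\frac38$, $\tau_{001}=\tau_{011}=\frac18$.

**Lemma 4.** For all $k\ge0$ and all words $u,v,w$:

(a) $\tau_{1^k}=0$ and $\tau_{1^k0}=\frac12$;

(b) $\tau_{00v}=\tau_{01v}=\frac12(\tau_v+\tau_{0v})$;

(c) $0\le\tau_u\le\frac12$;

(d) $|\tau_{uw}-\tau_w|\le2^{-|w|}$.

*Proof.* (a) By $\tau_{1w}=\tau_w$ it suffices that $\tau_\emptyset=0$ and $\tau_0=\tau_\emptyset+2^{-1}=\frac12$.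

(b) Put $e=(-1)^{|v|_0}$. Then $\tau_{0v}=\tau_v+e2^{-|v|-1}$, and since $0v$ has one more $0$ than $v$,
$$\tau_{00v}=\tau_{0v}-e2^{-|v|-2}=\tau_v+e2^{-|v|-1}-e2^{-|v|-2}=\tau_v+e2^{-|v|-2},$$
$$\tau_{01v}=\tau_{1v}+e2^{-|v|-2}=\tau_v+e2^{-|v|-2},$$
and $\frac12(\tau_v+\tau_{0v})=\tau_v+e2^{-|v|-2}$ as well.

(c) Induct on $|u|$. We have $\tau_\emptyset=0$ and $\tau_0=\frac12$. Any other word is $1w$, with $\tau_{1w}=\tau_w$, or $00v$ or $01v$, where $\tau$ is an average of values at the shorter words $v$ and $0v$.

(d) Prepend the letters of $u$ to $w$ one at a time, starting with the last. Prepending a letter to a word of length $|w|+j$ changes $\tau$ by at most $2^{-|w|-j-1}$, and $\sum_{j\ge0}2^{-|w|-j-1}=2^{-|w|}$. $\square$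

## 8. The set $X$ and the function $H$

**Definition.** Let
$$X=\{f\lambda_u:\ f\in V\mathcal G,\ u\text{ a word}\},\qquad Y=\{\lambda_ug:\ u\text{ a word},\ g\in\mathcal G\},\qquad Z=\{\lambda_ug:\ u\text{ a word},\ g\in E\}.$$
These are sets of maps $\mathcal C\to\mathcal C$, and $V\mathcal G$ acts on $X$ by left composition.

The following facts are immediate.

* $X$ is countable, because $V\mathcal G$ is.
* $Z\subset Y\subset X$. Indeed $\lambda_ug=f\lambda_u$, where $f(uw)=u\,g(w)$ on $C_u$ and $f$ is the identity elsewhere. This $f$ is in $V\mathcal G$: complete $C_u$ to a partition into cones.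
* The pair $(u,g)$ is determined by $\lambda_ug$: the image of the map is $C_u$, which gives $u$ and then $g$.
* For $s\in\mathcal G$, $s\,\lambda_ug=\lambda_{s(u)}\,s|_u\,g$. Hence $\mathcal G$ permutes $Y$ and acts isometrically on $\ell^2(Y)$.

**Definition (the function $H$).** Put $H=0$ on $X\setminus Y$, and
$$H(\lambda_ug)=\begin{cases}1-\tau_u,& g\in K,\\ \tau_u,& g\in aK,\\ 0,& g\in\mathcal G\setminus E.\end{cases}$$

By Lemma 4(c), $0\le H\le1$ and $H(\lambda_u)=1-\tau_u\ge\frac12$ for every $u$. Also $H=0$ off $Z$. For example, $H(\lambda_0g)=\frac12$ for all eight $g\in E$.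

We write $H$ also for its restriction to $Y$, and for a word $u$ we let $H_u$ be the function on $Y$ given by $H_u(y)=H(\lambda_uy)$; explicitly $H_u(\lambda_wg)=H(\lambda_{uw}g)$.

**Step 1: prepending a fixed word changes $H$ by a bounded amount in $\ell^2$.** This handles the prefix changes in a table. We claim
$$\|H_u-H\|_{\ell^2(Y)}\le4\qquad\text{for every word }u. \tag{1}$$
At $\lambda_wg$ the difference is $0$ for $g\notin E$, is $-(\tau_{uw}-\tau_w)$ for $g\in K$, and is $\tau_{uw}-\tau_w$ for $g\in aK$. By Lemma 4(d),
$$\|H_u-H\|^2\le8\sum_w4^{-|w|}=8\sum_{n\ge0}2^n4^{-n}=16 .$$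

**Step 2: $H$ is exactly invariant under $K$.** This is what the obstruction of Section 6 asks for. We claim $sH=H$ on $Y$ for $s\in K$. As $K$ is a group, it is enough to show
$$H(\lambda_{s(u)}\,s|_u\,g)=H(\lambda_ug)\qquad(s\in K,\ u\text{ a word},\ g\in\mathcal G). \tag{2}$$
Every word has one of three forms.

* $u=1^k$. By Lemma 2, $s(u)=u$ and $s|_u\in K$. Since $\tau_u=0$, the function $g\mapsto H(\lambda_ug)$ is $1_K$, which is invariant under left multiplication by $K$.
* $u=1^k0$. Here $s(u)=u$ and $s|_u=(s|_{1^k})|_0\in\{1,a\}$. Since $\tau_u=\frac12$, the function $g\mapsto H(\lambda_ug)$ is $\frac12 1_{K\cup aK}$, which is invariant under left multiplication by $a$.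
* $u=1^k0xv$ with $x$ a letter. As $s|_{1^k0}\in\{1,a\}$, we have $s(u)=1^k0x'v$ for some letter $x'$, and $s|_u=1$. By Lemma 4(b), $\tau_{1^k0xv}=\tau_{0xv}=\tau_{0x'v}=\tau_{1^k0x'v}$, and (2) follows.

**Step 3: the generator $a$ moves $H$ by a finite amount.** We claim
$$\|aH-H\|^2_{\ell^2(Y)}=16. \tag{3}$$
At $\lambda_\emptyset g$ the difference is $H(\lambda_\emptyset ag)-H(\lambda_\emptyset g)=1_{aK}(g)-1_K(g)$, because $\tau_\emptyset=0$. It is $\pm1$ at eight points, which contributes $8$. At $\lambda_{xv}g$ we compare the words $0v$ and $1v$, with the same $g$. For $g\in E$ the absolute value is $|\tau_{0v}-\tau_{1v}|=|\tau_{0v}-\tau_v|=2^{-|v|-1}$, and for $g\notin E$ it is $0$. This contributes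
$$2\cdot8\sum_v4^{-|v|-1}=4\sum_{n\ge0}2^n4^{-n}=8 .$$

**Step 4: from generators to $\mathcal G$.** This handles arbitrary table entries. For $g,h\in\mathcal G$ we have $ghH-H=g(hH-H)+(gH-H)$. The generators $a,b,c,d$ are involutions, so every element of $\mathcal G$ is a product of them, and by Steps 2 and 3
$$gH-H\in\ell^2(Y)\quad(g\in\mathcal G),\qquad \|gH-H\|\le4\quad(g\in E). \tag{4}$$
The second part holds because $kH-H=0$ and $akH-H=aH-H$ for $k\in K$.

## 9. Proof of Theorem 1, and the $\ell^p$ version

**Step 5: $c(f)=fH-H$ is in $\ell^2(X)$ for every $f\in V\mathcal G$.** Together with Lemma 3 this gives the affine action. Fix a table $f\lambda_{u_i}=\lambda_{v_i}g_i$, $1\le i\le n$.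

*The points of $\lambda_{v_i}Y$.* These sets are disjoint for different $i$, since a map in $\lambda_{v_i}Y$ has its image in $C_{v_i}$; and $y\mapsto\lambda_{v_i}y$ is injective. For $y\in Y$ we have $f\lambda_{u_i}y=\lambda_{v_i}g_iy$, so $f^{-1}\lambda_{v_i}y=\lambda_{u_i}g_i^{-1}y$ and
$$c(f)(\lambda_{v_i}y)=H(\lambda_{u_i}g_i^{-1}y)-H(\lambda_{v_i}y)=\bigl(g_iH_{u_i}-H_{v_i}\bigr)(y).$$
Now
$$g_iH_{u_i}-H_{v_i}=g_i(H_{u_i}-H)+(g_iH-H)-(H_{v_i}-H), \tag{5}$$
and the three terms are in $\ell^2(Y)$ by (1) and (4).

*The remaining points.* Let $x\notin\bigcup_i\lambda_{v_i}Y$ with $c(f)(x)=H(f^{-1}x)-H(x)\ne0$. Since $H=0$ off $Z$, either $x\in Z$ or $f^{-1}x\in Z$.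

* Let $x=\lambda_vg\in Z$. If $v=v_iw$ then $x=\lambda_{v_i}(\lambda_wg)\in\lambda_{v_i}Y$, which is excluded. So no $v_i$ is a prefix of $v$. Since $C_v$ meets some $C_{v_i}$, $v$ is a proper prefix of that $v_i$.
* Let $f^{-1}x=\lambda_ug\in Z$. If $u=u_iw$ then $x=f\lambda_{u_i}\lambda_wg=\lambda_{v_i}g_i\lambda_wg\in\lambda_{v_i}Y$, since $\mathcal GY=Y$; this is excluded. So $u$ is a proper prefix of some $u_i$.

By Lemma 1 there are $n-1$ proper prefixes of each kind, and there are $8$ choices of $g\in E$. So there are at most $16(n-1)$ such points, and $|c(f)|\le1$ at each because $0\le H\le1$. Hence $c(f)\in\ell^2(X)$.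

**Step 6: the upper bound.** If all $g_i\in E$, then by (5), (1) and (4) each $\|g_iH_{u_i}-H_{v_i}\|\le4+4+4=12$. So
$$\|c(f)\|^2\le144\,n+16(n-1)\le160\,n .$$
Once we know that every $f$ has a table with entries in $E$, which is Step 7, we may take $n=N(f)$, and this is the upper bound in Theorem 1.

**Step 7: small $\|c(f)\|$ gives a small table with entries in $E$.** This is the lower bound. For $f\in V\mathcal G$ let
$$T_f=\{u:\ f\lambda_u\notin Z\}.$$
If $u\in T_f$, then $H(f\lambda_u)=0$, so
$$c(f)(f\lambda_u)=H(\lambda_u)-H(f\lambda_u)=H(\lambda_u)\ge\tfrac12 .$$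
The points $f\lambda_u$ are distinct for distinct $u$, since $f$ is a bijection and the maps $\lambda_u$ are distinct. Hence
$$|T_f|\le4\,\|c(f)\|^2, \tag{6}$$
and in particular $T_f$ is finite.

$T_f$ is closed under prefixes: if $f\lambda_u=\lambda_vg$ with $g\in E$, then for a letter $x$
$$f\lambda_{ux}=\lambda_vg\lambda_x=\lambda_{v\,g(x)}\,g|_x\in Z,$$
because $E$ is closed under sections (Lemma 2). So if $u\notin T_f$ then $ux\notin T_f$.

Let $L$ be the set of words outside $T_f$ all of whose proper prefixes lie in $T_f$. By Lemma 1 the cones $C_u$ $(u\in L)$ partition $\mathcal C$ and $|L|=|T_f|+1$. For $u\in L$ we have $f\lambda_u=\lambda_{v_u}g_u$ with $g_u\in E$. So $f(C_u)=C_{v_u}$, and as $f$ is a bijection the cones $C_{v_u}$ partition $\mathcal C$. We have found a table for $f$ with $|T_f|+1$ pieces and entries in $E$. Therefore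
$$N(f)\le|T_f|+1\le4\,\|c(f)\|^2+1 .$$

**Step 8: properness.** By Lemma 1, for each $n$ there are finitely many partitions of $\mathcal C$ into $n$ cones. There are finitely many bijections between the cones of two such partitions, and finitely many choices of $n$ elements from the finite set $E$. So $\{f:N(f)\le n\}$ is finite for each $n$. By Step 7, $\{f:\|c(f)\|\le R\}$ is finite for each $R$. This proves Theorem 1. $\blacksquare$

**Corollary.** For every $1<p<\infty$ the same $c$ defines a proper affine isometric action of $V\mathcal G$ on $\ell^p(X)$.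

*Proof.* Translations are isometries of $\ell^p$, so only the norm estimates change. In Step 1,
$$\|H_u-H\|_p^p\le8\sum_w2^{-p|w|}=8\sum_{n\ge0}2^{n(1-p)}<\infty,$$
since $p>1$. In Step 3,
$$\|aH-H\|_p^p=8+16\sum_v2^{-p(|v|+1)}<\infty .$$
Steps 2 and 4 are unchanged. In Step 5, formula (5) gives a function in $\ell^p(Y)$ on each of the finitely many sets $\lambda_{v_i}Y$, and there are finitely many other points. In Step 7, $|T_f|\le2^p\|c(f)\|_p^p$, and Step 8 applies. $\blacksquare$

These series diverge for $p=1$: $\sum_w2^{-|w|}=\sum_n1$.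

## 10. Automorphisms supported along one ray: the group $M$

The proof used little about $\mathcal G$: a finite group $K$ of automorphisms that fix the ray $111\cdots$ and act one step off the ray by $a$ or $1$. We now treat the version for a larger alphabet. From here on $d\ge2$ is the number of letters (the generator $d$ of $\mathcal G$ is not used under that name).

Let $D$ be an alphabet with $d$ letters, $\mathcal T_d$ the tree of words in $D$, $\mathcal C=D^{\mathbb N}$, and fix a letter $o\in D$. Cones, $\lambda_u$ and sections are defined as before. Lemma 1 holds with the count $|L|=(d-1)|P|+1$: for $P\ne\emptyset$ the elements of $P$ have $d|P|$ children, so $d|P|=(|P|-1)+|L|$; for $P=\emptyset$, $|L|=1$. The rest of its proof is the same; in particular there are finitely many partitions of $\mathcal C$ into $n$ cones.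

**Definition (self-similar groups, $V_d(G)$).** A group $G\le\mathrm{Aut}(\mathcal T_d)$ is self-similar if $g|_x\in G$ for all $g\in G$, $x\in D$. For such $G$, the Röver–Nekrashevych group $V_d(G)$ is the group of homeomorphisms of $\mathcal C$ with a table $f(u_iw)=v_i\,g_i(w)$, $g_i\in G$. For example, $V_2(\mathcal G)=V\mathcal G$.

**Definition ($A$, $\mathcal B$, $\mathcal B_{fs}$, $M$).** $A=\mathrm{Sym}(D)$, acting on the first letter only. $\mathcal B$ is the set of $\beta\in\mathrm{Aut}(\mathcal T_d)$ that fix every $o^k$ and satisfy $\beta|_{o^kx}\in A$ for all $k\ge0$ and $x\in D\setminus\{o\}$. An automorphism is finite-state if it has finitely many different sections. $\mathcal B_{fs}$ is the set of finite-state elements of $\mathcal B$, and $M=\langle A,\mathcal B_{fs}\rangle$.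

*Examples.*

* Let $D=\{0,1\}$, $o=1$. Then $A=\{1,a\}$, and the elements $b,c,d$ of Section 2 are in $\mathcal B$. Their sections are among $1,a,b,c,d$, so they are finite-state. Hence $\mathcal G\le M$.
* Let $D$ have $p$ letters, with $o$ the last one. Let $a$ act on the first letter by a $p$-cycle, and $b=(a^{e_1},\dots,a^{e_{p-1}},b)$; the groups $\langle a,b\rangle$ are the GGS groups. Then $a\in A$, $b$ fixes all $o^k$, $b|_{o^k}=b$, and $b|_{o^kx}$ is a power of $a$ for $x\ne o$. So $b\in\mathcal B$, it is finite-state, and $\langle a,b\rangle$ is a self-similar subgroup of $M$. The Gupta–Sidki groups are the case $b=(a,a^{-1},1,\dots,1,b)$.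
* Not finite-state: $D=\{0,1\}$, $o=1$, $\beta|_{1^k0}=a$ if $k$ is a perfect square and $1$ otherwise, with $\beta$ fixing every $1^k$ and $1^k0$. If only finitely many of the sections $\beta|_{1^k}$ were different, two of them would agree and the indicator sequence of the squares would be eventually periodic. It has infinitely many ones with unbounded gaps, so it is not.

**Theorem 2.** $V_d(M)$ has the Haagerup property. Hence so does $V_d(G)$ for every self-similar $G\le M$. This covers Röver's group ($d=2$, $o=1$), and the Röver–Nekrashevych groups of the Gupta–Sidki groups and of all GGS groups $\langle a,b\rangle$, where $a$ is a $p$-cycle and $b=(a^{e_1},\dots,a^{e_{p-1}},b)$.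

The second sentence follows from the first, because $V_d(G)\le V_d(M)$ and a proper action restricts to a proper action of any subgroup. The third follows from the second and the examples above. It remains to prove the first.

## 11. Sequences in a finite wreath product, and reduction to a finite $B$

**Step 9: coordinates on $\mathcal B$.** The purpose is to see that $\mathcal B$ is a locally finite group. Let $\beta\in\mathcal B$. Since $\beta$ fixes $o^k$ and $o^{k+1}$, the section $\beta|_{o^k}$ fixes the letter $o$ and permutes $D\setminus\{o\}$. Record for each $k$ this permutation together with the sections $\beta|_{o^kx}\in A$, $x\ne o$. These data form an element of the finite permutational wreath product $F=A\wr\mathrm{Sym}(D\setminus\{o\})$. They determine $\beta$, and every sequence in $F^{\mathbb N}$ occurs. For $\beta,\beta'\in\mathcal B$,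
$$(\beta\beta')|_{o^k}=\beta|_{o^k}\,\beta'|_{o^k},\qquad (\beta\beta')|_{o^kx}=\beta|_{o^kx'}\;\beta'|_{o^kx},\quad x'=\beta'|_{o^k}(x),$$
which is the multiplication of $F$ in the $k$-th coordinate. So $\mathcal B$ is a group isomorphic to $F^{\mathbb N}$, and $\beta\mapsto\beta|_o$ is the shift, which is a homomorphism.

The group $F^{\mathbb N}$ is locally finite. Given $r$ elements, their $k$-th coordinates form an $r$-tuple in $F^r$, and there are at most $|F|^r$ different tuples. Two coordinates with the same tuple agree on the whole subgroup generated by the $r$ elements. So this subgroup embeds in a finite power of $F$.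

**Step 10: finite shift-invariant subgroups.** We show that every finite subset of $\mathcal B_{fs}$ lies in a finite subgroup $B\le\mathcal B_{fs}$ that is closed under $\beta\mapsto\beta|_o$. The sections of $\beta\in\mathcal B$ are the shifts $\beta|_{o^k}$, the elements $\beta|_{o^kx}$ of the finite group $A$, and $1$. So $\beta$ is finite-state exactly when it has finitely many shifts. As the shift is a homomorphism, $\mathcal B_{fs}$ is a group. Given a finite subset, take all shifts of its elements: a finite set, mapped into itself by the shift. The subgroup $B$ it generates is finite by Step 9, lies in $\mathcal B_{fs}$, and is mapped into itself by the shift.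

**Step 11: $V_d(M)$ is a directed union.** For $B$ as in Step 10, the group $\langle A,B\rangle$ is self-similar: sections of elements of $A$ are trivial, and for $\beta\in B$ we have $\beta|_o\in B$ and $\beta|_x\in A$ for $x\ne o$; use $(gh)|_x=g|_{h(x)}h|_x$ for products. The same argument shows that $M$ is self-similar. A table of an element of $V_d(M)$ has finitely many entries, each a product of finitely many elements of $A$ and $\mathcal B_{fs}$. By Step 10 it lies in $V_d(\langle A,B\rangle)$ for some $B$, and any two such $B$ lie in a third. So $V_d(M)$ is the directed union of the groups $V_d(\langle A,B\rangle)$. It is countable: a finite-state $\beta\in\mathcal B$ has two equal shifts, so its sequence in $F^{\mathbb N}$ is eventually periodic. There are countably many such sequences, so $\mathcal B_{fs}$, $M$ and the set of tables are countable.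

**Step 12: directed unions.** We need that a countable group $\Gamma$ that is a directed union of subgroups with the Haagerup property has the Haagerup property. See Cherix–Cowling–Jolissaint–Julg–Valette, *Groups with the Haagerup Property*, Ch. 6. Here is an argument from Schoenberg's theorem and the GNS construction.

Enumerate $\Gamma=\{\gamma_1,\gamma_2,\dots\}$ (with repetitions if $\Gamma$ is finite). By directedness choose subgroups $\Gamma_1\le\Gamma_2\le\cdots$ from the family with $\gamma_n\in\Gamma_n$; then $\gamma_1,\dots,\gamma_n\in\Gamma_n$. Let $c_n$ be the cocycle of a proper affine isometric action of $\Gamma_n$, and $\psi_n=\|c_n\|^2$. Then $\psi_n(g^{-1}h)=\|c_n(g)-c_n(h)\|^2$. So by Schoenberg's theorem $e^{-t\psi_n}$ is positive definite on $\Gamma_n$ for $t>0$. Choose $t_n>0$ with $1-e^{-t_n\psi_n(\gamma_i)}\le2^{-n}$ for $i\le n$. Let $\varphi_n=e^{-t_n\psi_n}$ on $\Gamma_n$ and $\varphi_n=0$ on $\Gamma\setminus\Gamma_n$. This is positive definite on $\Gamma$: a matrix $\bigl(\varphi_n(h_i^{-1}h_j)\bigr)$ is block diagonal according to the cosets $h_i\Gamma_n$,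 and within one coset $h_i=h\eta_i$ with $\eta_i\in\Gamma_n$, so the block is $\bigl(\varphi_n(\eta_i^{-1}\eta_j)\bigr)$.

By the GNS construction there are a unitary representation $\pi_n$ of $\Gamma$ and a unit vector $\xi_n$ with $\varphi_n(\gamma)=\langle\pi_n(\gamma)\xi_n,\xi_n\rangle$. Put $b_n(\gamma)=\pi_n(\gamma)\xi_n-\xi_n$. It satisfies $b_n(\gamma\gamma')=\pi_n(\gamma)b_n(\gamma')+b_n(\gamma)$, and $\|b_n(\gamma)\|^2=2(1-\varphi_n(\gamma))$ as $\varphi_n$ is real. For $\gamma=\gamma_i$ the terms with $n\ge i$ are at most $2\cdot2^{-n}$. So $b=\bigoplus_nb_n$ takes values in the Hilbert space sum and defines an affine isometric action of $\Gamma$ with linear part $\bigoplus_n\pi_n$.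

It is proper: let $\|b(\gamma)\|^2\le R$ and let $m>R$ be an integer. If $\varphi_n(\gamma)\le\frac12$ for all $n\le m$, then $\|b(\gamma)\|^2\ge m>R$. So $\varphi_n(\gamma)>\frac12$ for some $n\le m$, that is, $\gamma\in\Gamma_n$ and $\psi_n(\gamma)<(\log2)/t_n$. This leaves finitely many $\gamma$ for each of the $m$ values of $n$.

Consequently, it is enough to prove: **for every finite subgroup $B\le\mathcal B_{fs}$ closed under $\beta\mapsto\beta|_o$, the group $V_d(G)$ with $G=\langle A,B\rangle$ has the Haagerup property.** Fix such a $B$. The group $G$ is finitely generated and self-similar, so $V_d(G)$ is countable.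

## 12. Weights on the $d$-ary tree

Repeat the derivation of Section 7: require $\tau_{ow}=\tau_w$, and $\tau_{xw}=\tau_w+e_w$ for all $x\ne o$. The group $B$ may move $o^kxyv$ to $o^kx'y'v$ with any $y,y'\in D$. So for $x\ne o$ we want $\tau_{xyv}$ independent of $x$ and $y$. Now $\tau_{xov}=\tau_v+e_{ov}$ and $\tau_{xyv}=\tau_v+e_v+e_{yv}$ for $y\ne o$, so the demand is $e_{ov}-e_{yv}=e_v$ for each $y\neq o$. With $e_{yv}=-te_v$ and $e_{ov}=(1-t)e_v$, the sum of squares over the children is $\bigl((1-t)^2+(d-1)t^2\bigr)e_v^2$, which is smallest for $t=\frac1d$.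

**Definition (weights).**
$$e_\emptyset=1,\qquad e_{ow}=\tfrac{d-1}d\,e_w,\qquad e_{xw}=-\tfrac1d\,e_w\quad(x\ne o),$$
$$\tau_\emptyset=0,\qquad \tau_{ow}=\tau_w,\qquad \tau_{xw}=\tau_w+e_w\quad(x\ne o).$$

For $d=2$, $o=1$ this gives $e_w=(-1)^{|w|_0}2^{-|w|}$, so these $\tau$ are twice those of Section 7.

**Lemma 5.**

(a) $\sum_we_w^2=d$, and for each $u$ the function $w\mapsto\tau_{uw}-\tau_w$ is in $\ell^2$.

(b) $\tau_{o^k}=0$, and $\tau_{o^kx}=1$ for $x\ne o$.

(c) For $x\ne o$, $y\in D$ and any word $v$: $\tau_{xyv}=\tau_v+\frac{d-1}de_v=\frac1d\tau_v+\frac{d-1}d\tau_{xv}$. In particular $\tau_{xyv}$ does not depend on $x\ne o$ or on $y$.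

(d) $0\le\tau_u\le1$ for all $u$.

*Proof.* (a) Passing from $w$ to its extensions by one letter in front multiplies the sum of squares by
$$\frac{(d-1)^2+(d-1)}{d^2}=\frac{d-1}d,$$
so $\sum_we_w^2=\sum_n\bigl(\frac{d-1}d\bigr)^n=d$. Prepending the letters of $u$ one at a time writes $\tau_{uw}-\tau_w$ as a sum of $|u|$ terms, each of the form $0$ or $e_{u'w}$ with $u'$ a suffix of $u$. For fixed $u'$ the function $w\mapsto e_{u'w}$ is in $\ell^2$, since the words $u'w$ are distinct.

(b) $\tau_{o^k}=\tau_\emptyset=0$ and $\tau_{o^kx}=\tau_x=\tau_\emptyset+e_\emptyset=1$.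

(c) $\tau_{xyv}=\tau_{yv}+e_{yv}$. For $y=o$ this is $\tau_v+\frac{d-1}de_v$. For $y\ne o$ it is $\tau_v+e_v-\frac1de_v$, the same. And $\frac1d\tau_v+\frac{d-1}d(\tau_v+e_v)=\tau_v+\frac{d-1}de_v$.

(d) Induct on $|u|$. The words $\emptyset$ and $x\ne o$ have values $0$ and $1$; $\tau_{ow}=\tau_w$; and $\tau_{xyv}$ is a convex combination of values at the shorter words $v$ and $xv$. $\square$

## 13. The proper action of $V_d(\langle A,B\rangle)$

Let $X=\{f\lambda_u:f\in V_d(G),\ u\text{ a word}\}$ and $Y=\{\lambda_ug: u\text{ a word},\ g\in G\}$. As in Section 8, $X$ is countable, $Y\subset X$, $(u,g)$ is determined by $\lambda_ug$, and $s\,\lambda_ug=\lambda_{s(u)}\,s|_u\,g$ for $s\in G$, so $GY=Y$.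

On $G$ consider the functions
$$\varphi=1_B,\qquad Q\varphi=\frac1{|A|}\sum_{\alpha\in A}1_{\alpha B}.$$
$\varphi$ is left $B$-invariant. $Q\varphi$ is left $A$-invariant: $1_{\alpha B}(\alpha_0g)=1_{\alpha_0^{-1}\alpha B}(g)$, and $\alpha\mapsto\alpha_0^{-1}\alpha$ permutes $A$. Both have values in $[0,1]$ and vanish off the finite set $E:=AB$. Define
$$H(\lambda_ug)=h_u(g),\qquad h_u=(1-\tau_u)\,\varphi+\tau_u\,Q\varphi,\qquad H=0\text{ on }X\setminus Y .$$
For $d=2$ and $B=K$ this is the function of Section 8, because $Q\varphi=\frac12(1_K+1_{aK})$.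

**Step 13: the three properties that properness will use.**

* $0\le H\le1$, by Lemma 5(d), and $H=0$ off $Z:=\{\lambda_ug:g\in E\}$.
* $H(\lambda_u)\ge\frac1{d!}$ for every $u$. Indeed $\varphi(1)=1$, and $Q\varphi(1)$ is the proportion of $\alpha\in A$ with $1\in\alpha B$, that is, with $\alpha\in B$. So $Q\varphi(1)=|A\cap B|/|A|\ge1/d!$, and $h_u(1)$ is a convex combination of $1$ and this number.
* $E$ is closed under sections: $(\alpha\beta)|_x=\alpha|_{\beta(x)}\,\beta|_x=\beta|_x$, which is in $A$ for $x\ne o$ and in $B$ for $x=o$; and $A\cup B\subset AB=E$.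

**Step 14: prepending a word.** With $H_u(y)=H(\lambda_uy)$, we have $H_u-H\in\ell^2(Y)$: at $\lambda_wg$ it equals $(\tau_{uw}-\tau_w)\,(Q\varphi-\varphi)(g)$. The first factor is in $\ell^2$ in $w$ by Lemma 5(a), and the second has finite support.

**Step 15: $\beta H=H$ on $Y$ for $\beta\in B$.** As $B$ is a group, it is enough that $h_{\beta(u)}(\beta|_u\,g)=h_u(g)$ for all $u$, $g$ and $\beta\in B$. Again every word has one of three forms.

* $u=o^k$. Then $\beta(u)=u$ and $\beta|_u\in B$, since $B$ is closed under the shift. By Lemma 5(b), $h_u=1_B$, which is left $B$-invariant.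
* $u=o^kx$ with $x\ne o$. Then $\beta(u)=o^kx'$ with $x'\ne o$, and $\beta|_u\in A$. By Lemma 5(b), $h_u=h_{\beta(u)}=Q\varphi$, which is left $A$-invariant.
* $u=o^kxyv$ with $x\ne o$, $y\in D$. Then $\beta(u)=o^kx'y'v$ with $x'\ne o$, because $\beta|_{o^kx}\in A$ changes only the next letter; and $\beta|_u=1$. By $\tau_{ow}=\tau_w$ and Lemma 5(c), $\tau_{\beta(u)}=\tau_{x'y'v}=\tau_{xyv}=\tau_u$.

**Step 16: $\alpha H-H\in\ell^2(Y)$ for $\alpha\in A$.** On the points $\lambda_\emptyset g$ the function is $1_B(\alpha^{-1}g)-1_B(g)$, which has finite support. For each of the $d$ letters $x$, at $\lambda_{xw}g$ it equals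
$$H(\lambda_{\alpha^{-1}(x)w}\,g)-H(\lambda_{xw}\,g)=(H_{\alpha^{-1}(x)}-H_x)(\lambda_wg),$$
and $H_{\alpha^{-1}(x)}-H_x=(H_{\alpha^{-1}(x)}-H)-(H_x-H)\in\ell^2(Y)$ by Step 14.

From Steps 15 and 16 and $ghH-H=g(hH-H)+(gH-H)$, we get $gH-H\in\ell^2(Y)$ for all $g\in G=\langle A,B\rangle$.

**Step 17: $c(f)=fH-H\in\ell^2(X)$ for all $f\in V_d(G)$.** Take a table $f\lambda_{u_i}=\lambda_{v_i}g_i$, $1\le i\le n$. On the disjoint sets $\lambda_{v_i}Y$,
$$c(f)(\lambda_{v_i}y)=\bigl(g_iH_{u_i}-H_{v_i}\bigr)(y),\qquad g_iH_{u_i}-H_{v_i}=g_i(H_{u_i}-H)+(g_iH-H)-(H_{v_i}-H)\in\ell^2(Y).$$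
If $x$ lies in none of these sets and $c(f)(x)\ne0$, then $x=\lambda_vg\in Z$ with $v$ a proper prefix of some $v_i$, or $f^{-1}x=\lambda_ug\in Z$ with $u$ a proper prefix of some $u_i$, by the argument in Step 5. With $g\in E$ finite, there are finitely many such $x$. So $c(f)\in\ell^2(X)$, and Lemma 3 gives an affine isometric action of $V_d(G)$ on $\ell^2(X)$.

**Step 18: properness.** Let $T_f=\{u:f\lambda_u\notin Z\}$. For $u\in T_f$ we have $c(f)(f\lambda_u)=H(\lambda_u)\ge\frac1{d!}$, and the points $f\lambda_u$ are distinct, so
$$|T_f|\le(d!)^2\,\|c(f)\|^2 .$$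
If $f\lambda_u=\lambda_vg$ with $g\in E$, then $f\lambda_{ux}=\lambda_{v\,g(x)}\,g|_x\in Z$ for every letter $x$, since $E$ is closed under sections. So $T_f$ is a finite prefix-closed set. The minimal words $u$ outside $T_f$ give a partition of $\mathcal C$ into $(d-1)|T_f|+1$ cones, and on each of them $f\lambda_u=\lambda_{v_u}g_u$ with $g_u\in E$; the cones $C_{v_u}=f(C_u)$ partition $\mathcal C$. Thus $f$ has a table with $(d-1)|T_f|+1$ pieces and entries in the finite set $E$. Only finitely many $f$ have such a table with a bounded number of pieces. Hence $\{f:\|c(f)\|\le R\}$ is finite for every $R$, and the action is proper.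

So $V_d(\langle A,B\rangle)$ has the Haagerup property for each $B$ as in Step 10, and by Steps 11 and 12 so does $V_d(M)$. This proves Theorem 2. $\blacksquare$
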